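# Fusion-stable modules $iM$ over a block of a finite group

## 1. Conjugation by $g$, and the guess that every $iM$ is fusion-stable

Throughout, $k$ is an algebraically closed field of prime characteristic $p$ and $G$ is a finite group. A block of $kG$ is a primitive idempotent $b$ of $Z(kG)$; we write $B=kGb$ and also call $B$ the block. We write ${}^gx=gxg^{-1}$. For $H\le G$, $B^H$ is the centralizer of $H$ in $B$, and for $Q\le H$ the relative trace is $\mathrm{Tr}_Q^H:B^Q\to B^H$, $a\mapsto\sum_{x\in H/Q}{}^xa$.

If $M$ is a $B$-module, $Q\le G$ and $\varphi(u)=gug^{-1}$ on $Q$, then $m\mapsto gm$ satisfies $g(um)=\varphi(u)(gm)$. So restrictions of $M$ to $p$-subgroups do not notice conjugation in $G$. In block theory one does not restrict $M$ itself but a piece $iM$ of it, where $i$ is an idempotent commuting with a defect group. The answer one would first guess is that these pieces inherit the stability of $M$, whatever $i$ is. To test this we need the definitions.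

**Brauer homomorphism.** For a $p$-subgroup $Q$ of $G$, $\mathrm{Br}_Q:(kG)^Q\to kC_G(Q)$ truncates an element to its coefficients on $C_G(Q)$. It is an algebra homomorphism. Restricted to $B^Q$ it maps onto $kC_G(Q)\mathrm{Br}_Q(b)$, with kernel $\sum_{R<Q}\mathrm{Tr}_R^Q(B^R)$. If $U\le T$ are $p$-subgroups then $C_G(T)\le C_G(U)$, so $\mathrm{Br}_T\circ\mathrm{Br}_U=\mathrm{Br}_T$ on $(kG)^T$.

**Brauer pairs.** A Brauer pair $(Q,f)$ consists of a $p$-subgroup $Q$ and a block $f$ of $kC_G(Q)$. We use the following standard facts (Alperin–Broué, Ann. of Math. 110 (1979); Broué–Puig, J. Algebra 63 (1980)). The Brauer pairs of $kG$ form a $G$-poset. For $(R,e)$ and $Q\le R$ there is a unique $f$ with $(Q,f)\le(R,e)$; we call this uniqueness of subpairs. If $Q\trianglelefteq R$, then $(Q,f)\le(R,e)$ if and only if $f$ is $R$-stable and $\mathrm{Br}_R(f)e=e$; in general, inclusion is generated by normal inclusions. A pair $(Q,f)$ is a $B$-Brauer pair if $(1,b)\le(Q,f)$, equivalently $\mathrm{Br}_Q(b)f=f$. The maximal $B$-Brauer pairs are all $G$-conjugate,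 and their first components are the defect groups of $B$. If $D$ is a defect group then $b\in\mathrm{Tr}_D^G((kG)^D)$. The same holds for every finite group in place of $G$.

**Almost source idempotent.** Let $P$ be a defect group of $B$. An almost source idempotent of $B$ is an idempotent $i\in B^P$ with $\mathrm{Br}_P(i)\ne0$ such that for every $Q\le P$ there is a unique block $e_Q$ of $kC_G(Q)$ with $\mathrm{Br}_Q(i)e_Q\ne0$.

**Fusion system determined by $i$.** This is the category $\mathcal F$ whose objects are the subgroups of $P$. The morphisms $Q\to R$ are the homomorphisms $u\mapsto gug^{-1}$ with $g\in G$ and ${}^g(Q,e_Q)\le(R,e_R)$.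

**Fusion-stable module.** A finitely generated $kP$-module $U$ is $\mathcal F$-stable if $\mathrm{Res}^P_Q(U)\cong{}_\varphi U$ for all $Q\le P$ and $\varphi\in\mathrm{Hom}_{\mathcal F}(Q,P)$. Here ${}_\varphi U$ is $U$ viewed as a $kQ$-module via $\varphi$.

For a $B$-module $M$, $iM$ is a $kP$-module because $i$ commutes with the image of $P$. The question, posed in connection with Markus Linckelmann, "Inverse images of block varieties", arXiv:2110.06157 (2021), is whether for every $G$ and $B$ there is at least some almost source idempotent $i$ for which $iM$ is $\mathcal F$-stable for every finitely generated $B$-module $M$. The guess above says more: every $i$ does it.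

## 2. Test cases, and an almost source idempotent that fails

The tests need one lemma, which will be used again in Section 8.

**Lemma 1.** Let $R$ be a normal $p$-subgroup of a finite group $H$. Every central idempotent of $kH$ lies in $kC_H(R)$.

*Proof.* Let $z$ be a central idempotent of $kH$ and $z'=\mathrm{Br}_R(z)\in kC_H(R)$, an idempotent. As $R\trianglelefteq H$, $z'$ is $H$-stable, so $z'$ is central in $kH$. The element $z-z'$ is $R$-stable with support outside $C_H(R)$, so it is a linear combination of orbit sums $\sum_{u\in R/Q}{}^ux$ with $x\in H$ and $Q=C_R(x)<R$. A normal $p$-subgroup acts trivially on simple modules, so on a simple $kH$-module such a sum acts as $|R:Q|x=0$. Hence $z-z'\in J(kH)$ is nilpotent. But $z,z'$ are commuting idempotents, so $(z-z')^{p^n}=z^{p^n}-z'^{p^n}=z-z'$ for all $n$. Therefore $z=z'$. $\square$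

**Case 1: $G$ is a $p$-group.** Then $kG$ is local, $P=G$ and $b=1$. All $kC_G(Q)$ are local, so $i=1$ is an almost source idempotent, and $m\mapsto gm$ shows stability.

**Case 2: $P$ is an abelian normal Sylow $p$-subgroup with $C_G(P)=P$** (for instance $S_3$ with $p=3$, or $A_4$ with $p=2$). For $Q\le P$ we have $P\trianglelefteq C_G(Q)$ and $C_{C_G(Q)}(P)=P$. By Lemma 1 all central idempotents of $kC_G(Q)$ lie in the local ring $kP$. So $kC_G(Q)$ has one block for every $Q\le P$, and $i=1$ is an almost source idempotent. Again $iM=M$ is stable.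

In both cases $i=b$, so nothing was cut. Here is a case with genuine cutting.

**Case 3.** Let $p=3$, $F=\mathbb F_2^2$, and let $c$ be an automorphism of $F$ of order $3$; it permutes the set $F^*$ of nonzero vectors cyclically. Let $W=F\oplus F$, $c_1=(c,1)$, $c_2=(1,c)$, $P=\langle c_1,c_2\rangle\cong C_3\times C_3$. Let $\tau$ be the swap of the two summands and $L=P\rtimes\langle\tau\rangle$, of order $18$. Since $\tau c_1\tau^{-1}=c_2$, we have $C_L(P)=P$.

Let $V$ be the $k$-space with basis $v_w$ ($w\in W$), permuted by $L$. Let $\hat W=\mathrm{Hom}(W,\{\pm1\})$, and define $t_av_w=v_{w+a}$ and $d_\chi v_w=\chi(w)v_w$ for $a\in W$, $\chi\in\hat W$. Since $d_\chi t_a=\chi(a)t_ad_\chi$, the operators $\pm t_ad_\chi$ form a group $X$ of order $2\cdot16\cdot16=512$. It is normalized by $L$: $\ell t_a\ell^{-1}=t_{\ell a}$ and $\ell d_\chi\ell^{-1}=d_{\chi\circ\ell^{-1}}$. An element of $X\cap L$ fixes $v_0$, so it is some $d_\chi$; it permutes the basis, so it is $1$. Put $G=X\rtimes L\le GL(V)$, of order $2^{10}\cdot 9$; so $P$ is a Sylow $3$-subgroup.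 Let $z\in X$ be the group element acting as $-1$, and $e=\frac12(1-z)$, a central idempotent of $kG$ with $\mathrm{Br}_Q(e)=e$ for all $Q\le P$.

Let $Q\le P$, and let $W^Q$ be the fixed points. If $x\in X$, $\ell\in L$ and $u\in Q$, then ${}^u(x\ell)={}^ux\,{}^u\ell$ with ${}^ux\in X$, ${}^u\ell\in L$. So $C_G(Q)=C_X(Q)\rtimes C_L(Q)$, and $C_X(Q)=\{\pm t_ad_\chi:a\in W^Q,\ \chi\in\hat W^Q\}$. As $Q$ is a $3$-group acting on a $2$-group, $W=W^Q\oplus[W,Q]$. The $Q$-invariant characters are those trivial on $[W,Q]$, so restriction identifies $\hat W^Q$ with the character group of $W^Q$. The group $C_G(Q)$ acts on the span $kW^Q$ of the $v_w$, $w\in W^Q$. The $d_\chi$ with $\chi\in\hat W^Q$ span all diagonal operators there, because $|W^Q|$ is invertible in $k$; hence the $t_ad_\chi$ span $\mathrm{End}_k(kW^Q)$. Consider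
$$kC_G(Q)e\to\mathrm{End}_k(kW^Q)\otimes_k kC_L(Q),\qquad ge\mapsto(\text{action of }g)\otimes\ell\quad(g=x\ell).$$
It is a unital algebra homomorphism since $z\mapsto-1\otimes1$. It is surjective: its image contains $\mathrm{End}_k(kW^Q)\otimes1$, hence also all $1\otimes\ell$. Both sides have dimension $|W^Q|^2|C_L(Q)|$, so it is an isomorphism. As $P\trianglelefteq C_L(Q)$ is self-centralizing, Lemma 1 shows as in Case 2 that $Z(kC_L(Q))$ has no idempotents except $0,1$. So $e$ is a block of $kC_G(Q)$, for every $Q\le P$.

For $Q=1$: $B=kGe$ is a block, $B\cong\mathrm{End}_k(V)\otimes kL$, and $(P,e)$ is a $B$-Brauer pair. Since $P$ is Sylow, $P$ is a defect group. Let $i\in B^P$ be any idempotent with $\mathrm{Br}_P(i)\ne0$. Then $\mathrm{Br}_Q(i)=\mathrm{Br}_Q(i)e\ne0$ for all $Q\le P$, as $\mathrm{Br}_P(\mathrm{Br}_Q(i))=\mathrm{Br}_P(i)$. So $i$ is an almost source idempotent with $e_Q=e$ for all $Q$. The morphisms of $\mathcal F$ are all maps $u\mapsto gug^{-1}$ between subgroups of $P$. If $g=x\ell$ and $gug^{-1}\in P$, passing to $G/X\cong L$ gives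 $gug^{-1}=\ell u\ell^{-1}$, so $\mathcal F$ is induced by $L$.

For a $P$-stable subset $\Omega\subseteq W$ let
$$i_\Omega=\sum_{w\in\Omega}\tfrac1{16}\sum_{\chi\in\hat W}\chi(w)\,d_\chi e .$$
Under $B\cong\mathrm{End}_k(V)\otimes kL$ it corresponds to $\pi_\Omega\otimes1$, with $\pi_\Omega$ the projection of $V$ onto the span $k\Omega$ along the other basis vectors. So $i_\Omega$ is an idempotent in $B^P$. Since $W^P=0$ we have $C_G(P)=\langle z\rangle\times P$ and $\mathrm{Br}_P(i_\Omega)=\frac{|\Omega|}{16}e$. The $P$-orbits on $W$ are $\{0\}$, $F^*\times0$, $0\times F^*$, $F^*\times F^*$, of sizes $1,3,3,9$. So $i_\Omega$ is an almost source idempotent exactly when $0\in\Omega$.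

Every $B$-module is $M=V\otimes N$ for a $kL$-module $N$, with $g=x\ell$ acting as $g\otimes\ell$, and $i_\Omega M=k\Omega\otimes N$ as a $kP$-module.

- If $\Omega$ is $L$-stable, for instance $\{0\}$, or $\{0\}\cup(F^*\times0)\cup(0\times F^*)$, or $W$, then $k\Omega\otimes N$ is the restriction of a $kL$-module. So $i_\Omega M$ is $\mathcal F$-stable.
- Let $\Omega=\{0\}\cup(F^*\times0)$ and $N=k$. Put $R_1=\langle c_1\rangle$, $R_2=\langle c_2\rangle$ and $\varphi:R_1\to R_2\le P$, $c_1\mapsto c_2$, which is conjugation by $\tau$. On $k\Omega$ the element $c_1$ acts with a free orbit, so $\mathrm{Res}_{R_1}(k\Omega)\cong k\oplus kR_1$. But $c_2$ fixes $\Omega$ pointwise, so ${}_\varphi(k\Omega)\cong k^4$. These are not isomorphic.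

So the guess "every $i$ works" is false. What survives is that some $i$ works, and in this example the good subsets are those that treat $R_1$ and $R_2$ alike.

## 3. The theorem, and the passage from modules to idempotents

Fix a maximal $B$-Brauer pair $(P,e_P)$. For $Q\le P$ let $e_Q$ be the unique block with $(Q,e_Q)\le(P,e_P)$, and let $\mathcal F$ be the resulting fusion system on $P$.

**Theorem A.** There is an almost source idempotent $i\in B^P$ with $\mathrm{Br}_P(i)e_P\ne0$ such that, whenever $Q\le P$, $g\in G$ and ${}^g(Q,e_Q)\le(P,e_P)$, the idempotents $i$ and ${}^gi$ are conjugate by a unit of $B^{{}^gQ}$. The fusion system determined by $i$ is $\mathcal F$, and $iM$ is $\mathcal F$-stable for every $B$-module $M$, with isomorphisms natural in $M$.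

So the answer to the question is yes. The idempotents with this stronger, natural stability are classified by Theorem B in Section 11.

The naive argument of Section 1 breaks at one place: $g(iM)=({}^gi)M$, and this need not be $iM$. The following lemma says what suffices.

**Lemma 2.** Let $i\in B^P$ be an idempotent, $Q\le P$, $g\in G$ with ${}^gQ\le P$, $\varphi(y)=gyg^{-1}$ for $y\in Q$. If ${}^gi=wiw^{-1}$ with $w\in(B^{{}^gQ})^\times$, then $m\mapsto w^{-1}gm$ is an isomorphism $\mathrm{Res}^P_Q(iM)\cong{}_\varphi(iM)$ for every $B$-module $M$, natural in $M$.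

*Proof.* We have $g\,iM=({}^gi)gM=({}^gi)M=wiw^{-1}M=w\,iM$. So the map is a bijection $iM\to iM$. For $y\in Q$, $w^{-1}g\,ym=w^{-1}\varphi(y)gm=\varphi(y)w^{-1}gm$, since $w$ commutes with ${}^gQ$. It is multiplication by elements of $kG$, hence natural in $M$. $\square$

Modules have now disappeared. We want $i\in B^P$ that is conjugate to ${}^gi$ in $B^{{}^gQ}$ for all relevant $Q$ and $g$. Conjugacy of idempotents is decided by multiplicities, so the next task is to organize the multiplicities of $i$ in all the algebras $B^R$.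

## 4. Points and local points

From now on $Q,R,S,T,U$ denote $p$-subgroups of $G$.

**Points.** A point of a finite-dimensional algebra $A$ is a conjugacy class of primitive idempotents. The multiplicity of a point in an idempotent $i$ is the number of its members in a primitive decomposition of $i$ in $A$. We use the following textbook facts.

- Two idempotents $i,i'$ are conjugate if and only if every point has the same multiplicity in both, and if and only if $iA\cong i'A$. If every point has multiplicity in $i$ at most that in $i'$, then $i$ is conjugate to some $i''$ with $i''i'=i'i''=i''$.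
- If $j$ is primitive, $jAj$ is local: each element is nilpotent or a unit of $jAj$.
- Rosenberg's Lemma: a primitive idempotent lying in a finite sum of ideals lies in one of them.
- A surjective homomorphism sends primitive idempotents to primitive idempotents or $0$.

For a point $\varepsilon$ of $B^R$ let $\mathfrak m_\varepsilon$ be the maximal ideal of $B^R$ not containing $\varepsilon$, $s_\varepsilon:B^R\to B^R/\mathfrak m_\varepsilon=\mathrm{End}_k(V(\varepsilon))$ the quotient map, and $J_\varepsilon=B^R\varepsilon B^R$ the ideal generated by $\varepsilon$. If $\varepsilon'\ne\varepsilon$ then $\varepsilon'\subseteq\mathfrak m_\varepsilon$, so $J_{\varepsilon'}\subseteq\mathfrak m_\varepsilon$. For an idempotent $i\in B^R$ put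
$$V(\varepsilon)(i)=s_\varepsilon(i)V(\varepsilon),\qquad m_\varepsilon(i)=\dim_kV(\varepsilon)(i).$$
Members of $\varepsilon$ are sent by $s_\varepsilon$ to idempotents of rank one, members of other points to $0$. So $m_\varepsilon(i)$ is the multiplicity of $\varepsilon$ in $i$. Clearly $m_{{}^g\varepsilon}({}^gi)=m_\varepsilon(i)$, where ${}^g\varepsilon$ is a point of $B^{{}^gR}$.

**Local points.** A point $\varepsilon$ of $B^R$ is local if $\mathrm{Br}_R(\varepsilon)\ne0$. Then, for $j\in\varepsilon$, $\mathrm{Br}_R(j)$ is a primitive idempotent of $kC_G(R)$ (as $\mathrm{Br}_R$ is onto $kC_G(R)\mathrm{Br}_R(b)$, and $\mathrm{Br}_R(b)$ is a central idempotent). It lies in a unique block of $kC_G(R)$, and $\varepsilon$ is said to belong to that block. We call $R_\varepsilon=(R,\varepsilon)$ a local pointed group.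

If $\varepsilon$ is local, then $\ker\mathrm{Br}_R\subseteq\mathfrak m_\varepsilon$. Indeed, let $I\not\subseteq\mathfrak m_\varepsilon$ be an ideal and $j\in\varepsilon$. Then $s_\varepsilon(I)=\mathrm{End}_k(V(\varepsilon))$, so $jIj$ contains an element mapping to $s_\varepsilon(j)\neq0$. This element is not nilpotent, hence it is a unit of $jB^Rj$, and $j\in I$. For $I=\ker\mathrm{Br}_R$ this is false. Consequently, for $\varepsilon$ local, $s_\varepsilon$ kills every $\mathrm{Tr}_Q^R(B^Q)$ with $Q<R$. It also follows that $s_\varepsilon$ factors through $\mathrm{Br}_R$, so $V(\varepsilon)$ is a simple $kC_G(R)$-module, and local points of $B^R$ correspond to simple modules of $kC_G(R)\mathrm{Br}_R(b)$.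

**Example (Case 3).** Let $R\le P$. The simple $kC_G(R)e$-modules are $kW^R\otimes T$ with $T$ a simple $kC_L(R)$-module. As $P\trianglelefteq C_L(R)$ acts trivially on $T$ and $|C_L(R):P|\le2$, $\dim T=1$. We claim $m_\varepsilon(i_\Omega)=|\Omega\cap W^R|$ for every local point $\varepsilon$ of $B^R$. We have $\mathrm{Br}_R(i_\Omega)=\sum_{w\in\Omega}\frac1{16}\sum_{\chi\in\hat W^R}\chi(w)d_\chi e$. It multiplies $v_{w'}$, $w'\in W^R$, by $\frac1{16}\sum_{w\in\Omega}\sum_{\chi\in\hat W^R}\chi(w+w')$. The inner sum is $|W^R|$ if $w+w'\in[W,R]$ and $0$ otherwise. So the scalar is $\frac{|W^R|}{16}$ times the size of $\{w\in\Omega:w+w'\in[W,R]\}$. The group $R$ acts on this set; since $W^R\cap[W,R]=0$, its only possible fixed point is $w'$. So its size is congruent modulo $3$ to $1$ if $w'\in\Omega$ and to $0$ otherwise. Also $|W^R|\in\{1,4,16\}$ is $1$ modulo $3$. Hence $s_\varepsilon(i_\Omega)$ is the projection onto $k[\Omega\cap W^R]\otimes T$. For the failing $\Omega=\{0\}\cup(F^*\times0)$ the multiplicities are $1$ at $R_1$ and $4$ at $R_2$: the failure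 is visible as a multiplicity that is not invariant under $\tau$.

**Traces and projectivity.** Let $\Gamma$ be a finite group and $E,E'$ finite-dimensional $k\Gamma$-modules. A $k\Gamma$-homomorphism $\beta\alpha:E\to F\to E'$ through a free module $F$ lies in $\mathrm{Tr}_1^\Gamma(\mathrm{Hom}_k(E,E'))$: there is $\theta$ with $\mathrm{id}_F=\mathrm{Tr}_1^\Gamma(\theta)$, and then $\beta\alpha=\mathrm{Tr}_1^\Gamma(\beta\theta\alpha)$. Conversely (Higman), if $\mathrm{id}_E\in\mathrm{Tr}_1^\Gamma(\mathrm{End}_k(E))$, then $E$ is projective. If $\Gamma$ is a $p$-group, projective means free, and $k\Gamma$ is indecomposable as a module.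

## 5. Defects, and counting points by free summands

This section describes every point of $B^S$ by a local pointed group and finds its multiplicity in an idempotent as the rank of the free part of a module.

Let $S$ be a $p$-subgroup of $G$ and $R_\varepsilon$ a local pointed group with $R\le S$. Put $N=N_S(R_\varepsilon)=\{x\in N_S(R):{}^x\varepsilon=\varepsilon\}\ge R$ and $\bar N=N/R$. Conjugation by $x\in N$ is an automorphism of $B^R$ preserving $\mathfrak m_\varepsilon$, and $R$ acts trivially on $B^R$, so $\bar N$ acts on $\mathrm{End}_k(V(\varepsilon))$ by algebra automorphisms. By Skolem–Noether each $x\in\bar N$ acts as conjugation by some $\rho_0(x)\in GL(V(\varepsilon))$, unique up to a scalar, and $\rho_0(x)\rho_0(y)=\alpha(x,y)\rho_0(xy)$ with a $2$-cocycle $\alpha$. The map $\lambda\mapsto\lambda^{|\bar N|}$ is bijective on $k^\times$, since $k$ is algebraically closed of characteristic $p$ and $|\bar N|$ is a power of $p$. So it is bijective on $H^2(\bar N,k^\times)$; as it is also zero there, $H^2(\bar N,k^\times)=0$. Likewise $\mathrm{Hom}(\bar N,k^\times)=0$.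 Hence there is exactly one homomorphism $\rho:\bar N\to GL(V(\varepsilon))$ with
$$s_\varepsilon({}^xa)=\rho(x)s_\varepsilon(a)\rho(x)^{-1}\qquad(x\in N,\ a\in B^R).$$
So $V(\varepsilon)$ is a $k\bar N$-module in a unique way, $s_\varepsilon(B^S)\subseteq\mathrm{End}_{k\bar N}(V(\varepsilon))$, and for an idempotent $i\in B^S$, $V(\varepsilon)(i)$ is a direct $k\bar N$-summand of $V(\varepsilon)$. Put $I_S(\varepsilon)=\mathrm{Tr}_R^S(J_\varepsilon)$. It is an ideal of $B^S$, because $c\,\mathrm{Tr}_R^S(a)=\mathrm{Tr}_R^S(ca)$ for $c\in B^S$, and similarly on the right. Also $I_S({}^x\varepsilon)=I_S(\varepsilon)$ for $x\in S$.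

The first lemma computes what traces from $R$ look like in the simple quotients at local points.

**Lemma 3.**
(a) $s_\varepsilon(I_S(\varepsilon))=\mathrm{Tr}_1^{\bar N}(\mathrm{End}_kV(\varepsilon))$.
(b) Let $U_\eta$ be a local pointed group, $U\le S$, and $a\in J_\varepsilon$ with $s_\eta(\mathrm{Tr}_R^S(a))\ne0$. Then $U\le{}^xR$ and $s_\eta({}^xa)\ne0$ for some $x\in S$. If moreover $|U|=|R|$, then $U_\eta={}^xR_\varepsilon$.

*Proof.* By Mackey, $\mathrm{Tr}_R^S(a)=\sum_{x\in U\backslash S/R}\mathrm{Tr}^U_{U\cap{}^xR}({}^xa)$. As $\eta$ is local, $s_\eta$ kills all terms with $U\not\le{}^xR$. The remaining terms contribute $s_\eta({}^xa)$, with ${}^xa\in J_{{}^x\varepsilon}$. If the total is nonzero, some such $s_\eta({}^xa)$ is nonzero. If $|U|=|R|$ then $U={}^xR$; and if ${}^x\varepsilon\ne\eta$, then $J_{{}^x\varepsilon}\subseteq\mathfrak m_\eta$, contradicting $s_\eta({}^xa)\neq0$. This is (b). For $U_\eta=R_\varepsilon$ the surviving $x$ lie in $N_S(R)$, taken modulo $R$, and among them only those with ${}^x\varepsilon=\varepsilon$ contribute.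 So $s_\varepsilon(\mathrm{Tr}_R^S(a))=\sum_{x\in\bar N}s_\varepsilon({}^xa)=\mathrm{Tr}_1^{\bar N}(s_\varepsilon(a))$. As $s_\varepsilon(J_\varepsilon)=\mathrm{End}_kV(\varepsilon)$, (a) follows. $\square$

**Defect.** Let $R\le S$. We call $R_\varepsilon$ a defect of a primitive idempotent $j\in B^S$ if $\varepsilon$ is local, $j\in I_S(\varepsilon)$ and $m_\varepsilon(j)\ne0$. Then every $S$-conjugate of $R_\varepsilon$ is a defect of $j$ too. For example, if $j\in B^S$ is primitive with $\mathrm{Br}_S(j)\ne0$ and $\gamma$ is its point, then $S_\gamma$ is a defect of $j$, since $I_S(\gamma)=J_\gamma\ni j$ and $m_\gamma(j)=1$.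

**Lemma 4.** Let $j\in B^S$ be primitive.
(a) $j$ has a defect. Let $R_\varepsilon$ be a defect of $j$. If $U_\eta$ is local, $U\le S$ and $m_\eta(j)\ne0$, then $|U|\le|R|$, with equality only if $U_\eta$ is $S$-conjugate to $R_\varepsilon$. In particular the defect is unique up to $S$-conjugacy.
(b) If $R_\varepsilon$ is a defect of $j$, then $V(\varepsilon)(j)\cong k\bar N$, so $m_\varepsilon(j)=|N_S(R_\varepsilon):R|$. Any two primitive idempotents of $B^S$ with defect $R_\varepsilon$ are conjugate in $B^S$.
(c) If $R_\varepsilon$ ($R\le S$, $\varepsilon$ local) is not a defect of $j$, then $V(\varepsilon)(j)$ has no nonzero free direct $k\bar N$-summand.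

*Proof.* (a) Choose $R\le S$ of minimal order with $j\in\mathrm{Tr}_R^S(B^R)$, say $j=\mathrm{Tr}_R^S(a)$; $R=S$ shows that this is possible. Let $j=\sum_tj_t$ be a primitive decomposition in $B^R$ with $j_t\in\varepsilon_t$. Then $j=j\cdot j=\mathrm{Tr}_R^S(ja)=\sum_t\mathrm{Tr}_R^S(j_ta)\in\sum_t\mathrm{Tr}_R^S(J_{\varepsilon_t})$, a sum of ideals of $B^S$. By Rosenberg, $j\in\mathrm{Tr}_R^S(J_\varepsilon)$ for some $\varepsilon=\varepsilon_t$, and $m_\varepsilon(j)\ne0$. If $\varepsilon$ were not local, then $J_\varepsilon\subseteq\ker\mathrm{Br}_R=\sum_{Q<R}\mathrm{Tr}_Q^R(B^Q)$, so $j\in\sum_{Q<R}\mathrm{Tr}_Q^S(B^Q)$. By Rosenberg, $j\in\mathrm{Tr}_Q^S(B^Q)$ for some $Q<R$, against minimality. So $R_\varepsilon$ is a defect. Now let $R_\varepsilon$ be any defect, $j=\mathrm{Tr}_R^S(a')$ with $a'\in J_\varepsilon$. If $m_\eta(j)\ne0$, then $s_\eta(j)\neq0$ and Lemma 3(b) gives the second statement. If $U_\eta$ is also a defect, then $|U|\le|R|$ and $|R|\le|U|$, so it is $S$-conjugate to $R_\varepsilon$.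

(c) We prove the contrapositive. Let $V(\varepsilon)(j)$ have a nonzero free direct summand, and let $\pi=s_\varepsilon(j)\pi s_\varepsilon(j)\in\mathrm{End}_{k\bar N}(V(\varepsilon))$ be a projection onto it. As $\pi$ factors through a free module, $\pi\in\mathrm{Tr}_1^{\bar N}(\mathrm{End}_kV(\varepsilon))=s_\varepsilon(I_S(\varepsilon))$ by Lemma 3(a). So $\pi=s_\varepsilon(c)$, and multiplying by $j$ on both sides we may take $c\in jI_S(\varepsilon)j$. As $\pi$ is a nonzero idempotent, $c$ is not nilpotent, hence a unit of the local ring $jB^Sj$. So $j\in I_S(\varepsilon)$, and $R_\varepsilon$ is a defect of $j$.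

(b) As $j\in I_S(\varepsilon)$, Lemma 3(a) gives $s_\varepsilon(j)=\mathrm{Tr}_1^{\bar N}(\theta)$ for some $\theta$. Since $s_\varepsilon(j)$ commutes with $\bar N$, also $s_\varepsilon(j)=\mathrm{Tr}_1^{\bar N}(s_\varepsilon(j)\theta s_\varepsilon(j))$. So $V(\varepsilon)(j)$ is free by Higman, and nonzero. If its rank were greater than $1$, let $\pi$ be a projection onto a free summand of rank one. As in (c), $\pi=s_\varepsilon(c)$ with $c$ a unit of $jB^Sj$, so $\pi$ is invertible in $s_\varepsilon(j)\mathrm{End}_{k\bar N}(V(\varepsilon))s_\varepsilon(j)$. This is a contradiction, as $\pi$ has a nonzero kernel on $V(\varepsilon)(j)$. So the rank is $1$.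

Let $j,j'$ both have defect $R_\varepsilon$. Choose mutually inverse isomorphisms between $V(\varepsilon)(j)$ and $V(\varepsilon)(j')$ and regard them as endomorphisms of $V(\varepsilon)$. They factor through free modules, so they lie in $\mathrm{Tr}_1^{\bar N}(\mathrm{End}_kV(\varepsilon))=s_\varepsilon(I_S(\varepsilon))$ and lift to some $c\in jB^Sj'$ and $d\in j'B^Sj$. Then $s_\varepsilon(cd)=s_\varepsilon(j)$ and $s_\varepsilon(dc)=s_\varepsilon(j')$, so $cd$ and $dc$ are not nilpotent, hence units of $jB^Sj$ and $j'B^Sj'$. Multiplication by $d$ and $c$ therefore gives $jB^S\cong j'B^S$, and $j,j'$ are conjugate. $\square$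

For an idempotent $i\in B^S$ let $n_{S,\varepsilon}(i)$ be the number of members with defect $R_\varepsilon$ in a primitive decomposition of $i$ in $B^S$. Conjugates of an idempotent with defect $R_\varepsilon$ have defect $R_\varepsilon$. So by Lemma 4(b) this is the multiplicity in $i$ of a single point $\omega_{S,\varepsilon}$ of $B^S$; put $n_{S,\varepsilon}(i)=0$ if no such point exists. It depends only on the $S$-class of $R_\varepsilon$. By Lemma 4(a), local pointed groups that are not $S$-conjugate give different points, and every point of $B^S$ is some $\omega_{S,\varepsilon}$. Clearly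
$$n_{{}^gS,{}^g\varepsilon}({}^gi)=n_{S,\varepsilon}(i),\qquad n_{S,\varepsilon}(i)\le n_{S,\varepsilon}(b).$$
Write $m_\varepsilon(\omega)$ for the common value of $m_\varepsilon$ on the members of a point $\omega$ of $B^S$. The next lemma relates the two kinds of numbers, $n$ and $m$. Part (a) lets us change the group $S$, part (b) is a triangular system, and part (c) inverts it.

**Lemma 5.** Let $i,h\in B^S$ be idempotents.
(a) $n_{S,\varepsilon}(i)=n_{N,\varepsilon}(i)$, where $N=N_S(R_\varepsilon)$; both equal the rank of the free part of the $k\bar N$-module $V(\varepsilon)(i)$.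
(b) $m_\varepsilon(i)=n_{S,\varepsilon}(i)\,|N_S(R_\varepsilon):R|+\sum_{U_\eta}n_{S,\eta}(i)\,m_\varepsilon(\omega_{S,\eta})$, where $U_\eta$ runs over representatives of the $S$-classes of local pointed groups with $U\le S$, $|U|>|R|$ (terms with $n_{S,\eta}(i)=0$ are omitted).
(c) If $m_\eta(i)=m_\eta(h)$ for all local $U_\eta$ with $U\le S$, $|U|>d$, then $n_{S,\eta}(i)=n_{S,\eta}(h)$ for all such $U_\eta$. If this holds for $d=0$, then $i,h$ are conjugate in $B^S$.

*Proof.* (a) A primitive decomposition of $i$ in $B^S$ gives $V(\varepsilon)(i)=\bigoplus_jV(\varepsilon)(j)$. By Lemma 4(b) and (c), members with defect $R_\varepsilon$ contribute $k\bar N$ each, and the others have no nonzero free summand. By Krull–Schmidt the rank of the free part is $n_{S,\varepsilon}(i)$. The same argument with $N$ in place of $S$ uses the same $k\bar N$-module, since $N_N(R_\varepsilon)=N$ and the module structure is unique.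

(b) Sum $m_\varepsilon$ over a primitive decomposition. By Lemma 4(a) a member $j$ with $m_\varepsilon(j)\ne0$ has a defect $U_\eta$ with $|U|>|R|$, or has defect $R_\varepsilon$; in the latter case $m_\varepsilon(j)=|N_S(R_\varepsilon):R|$ by Lemma 4(b).

(c) Descending induction on $|U|$: in (b), applied to $U_\eta$, all terms except $n_{S,\eta}\,|N_S(U_\eta):U|$ agree for $i$ and $h$ by induction. If $d=0$, all points of $B^S$ have the same multiplicity in $i$ and $h$, because every point of $B^S$ has a defect. $\square$

**Example (Case 3, continued).** Take $S=P$, which is abelian. If $R\le P$ then $P\le C_G(R)$, so $N_P(R_\varepsilon)=P$, and by uniqueness $\rho$ is the action of $P$ on the simple $kC_G(R)$-module $V(\varepsilon)$ ($R$ acts trivially, being a normal $p$-subgroup of $C_G(R)$). Hence $V(\varepsilon)(i_\Omega)\cong k[\Omega\cap W^R]$ as a $k[P/R]$-module. At $R_1$ and $R_2$ there is one local point each, because $C_L(R_1)=C_L(R_2)=P$; here $W^{R_2}=F\times0$, which gives $k\oplus k[P/R_2]$ for $\Omega=W$. For the other two subgroups of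 order $3$, $W^R=0$ gives $k$, with no free part. At the trivial subgroup there are two points, $V\otimes T$ with $T$ the trivial or the sign module of $L/P$, and $V|_P=kW$ has free part of rank $1$, from $F^*\times F^*$. So $b=e$ has five primitive summands in $B^P$: one on $P$, one each on $R_1$, $R_2$, and two on the trivial subgroup. For $\Omega=F^*\times0$ the free ranks are $1$ at $R_2$ and $0$ elsewhere, so $i_\Omega$ is primitive with defect on $R_2$.

## 6. The local points occurring in an almost source idempotent

We must keep the "unique block" condition under control while choosing summands. The next lemma says that the Brauer pairs seen by a primitive idempotent lie below the Brauer pair of its defect.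

**Lemma 6.** Let $l\in B^S$ be primitive with defect $R_\varepsilon$, $\varepsilon$ belonging to $e$. If $U_\eta$ is local, $U\le S$, $\eta$ belongs to $f$ and $m_\eta(l)\ne0$, then $(U,f)\le{}^x(R,e)$ for some $x\in S$.

*Proof.* We use descending induction on $|U|$. By Lemma 4(a), $|U|\le|R|$, and if $|U|=|R|$ then $U_\eta={}^xR_\varepsilon$ and $f={}^xe$ for some $x\in S$. Let $|U|<|R|$.

**Step 1: find a larger local pointed group on $l$ that normalizes $U$.** Let $N=N_S(U_\eta)$. As $U_\eta$ is not a defect of $l$, Lemma 5(a) gives $n_{N,\eta}(l)=n_{S,\eta}(l)=0$. Choose a member $l'$ of a primitive decomposition of $l$ in $B^N$ with $m_\eta(l')\ne0$, and let $T_\theta$ be a defect of $l'$. Since $n_{N,\eta}(l)=0$, $U_\eta$ is not a defect of $l'$, so $|T|>|U|$ by Lemma 4(a). Write $l'=\mathrm{Tr}_T^N(a)$ with $a\in J_\theta$. By Lemma 3(b), after replacing $T_\theta$ by an $N$-conjugate (again a defect of $l'$), $U\le T$ and $s_\eta(J_\theta)\ne0$. As $J_\theta$ is generated by any $y\in\theta$ and $B^T\subseteq B^U$, we get $s_\eta(y)\ne0$ for $y\in\theta$.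 Also $U\trianglelefteq T$ because $T\le N$. Let $\theta$ belong to $e'$. Since $m_\theta(l)\ge m_\theta(l')>0$, induction gives $(T,e')\le{}^x(R,e)$ for some $x\in S$.

**Step 2: show $(U,f)\le(T,e')$.** Let $(U,f')\le(T,e')$; thus $f'$ is $T$-stable and $\mathrm{Br}_T(f')e'=e'$. We show $f'=f$. The map $\mathrm{Br}_U:(kG)^T\to(kC_G(U))^T$ is a surjective algebra homomorphism, because it is the identity on $(kC_G(U))^T\subseteq(kG)^T$. So, for $y\in\theta$, $\mathrm{Br}_U(y)$ is primitive or $0$ in $(kC_G(U))^T$. As $f'$ is a central idempotent of $(kC_G(U))^T$, $\mathrm{Br}_U(y)f'\in\{0,\mathrm{Br}_U(y)\}$. Now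
$$\mathrm{Br}_T(\mathrm{Br}_U(y)f')=\mathrm{Br}_T(y)\mathrm{Br}_T(f')=\mathrm{Br}_T(y)e'\mathrm{Br}_T(f')=\mathrm{Br}_T(y)e'=\mathrm{Br}_T(y)\ne0,$$
so $\mathrm{Br}_U(y)f'=\mathrm{Br}_U(y)$. As $s_\eta(y)\ne0$, a primitive decomposition of $y$ in $B^U$ has a member $y_0\in\eta$, and $y_0=y_0y$. Then $0\ne\mathrm{Br}_U(y_0)=\mathrm{Br}_U(y_0)\mathrm{Br}_U(y)=\mathrm{Br}_U(y_0)\mathrm{Br}_U(y)f'=\mathrm{Br}_U(y_0)f'$. So $f=f'$, and $(U,f)\le(T,e')\le{}^x(R,e)$. $\square$

**$\mathcal X$-idempotents.** Let $\mathcal X$ be the set of local pointed groups $R_\varepsilon$ with $R\le P$ and $\varepsilon$ belonging to $e_R$. It is $P$-stable, because $P$ fixes $(P,e_P)$ and so ${}^xe_R=e_{{}^xR}$ for $x\in P$. An $\mathcal X$-idempotent is an idempotent $i\in B^P$ (possibly $0$) such that every member of a primitive decomposition of $i$ in $B^P$ has defect in $\mathcal X$. In Case 3 all $e_Q$ equal $e$, so $\mathcal X$ consists of all local pointed groups on subgroups of $P$, and every idempotent of $B^P$ is an $\mathcal X$-idempotent.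

**Lemma 7.** (a) If $i$ is an $\mathcal X$-idempotent, $U\le P$, $\eta$ a local point of $B^U$ and $m_\eta(i)\ne0$, then $U_\eta\in\mathcal X$.
(b) An idempotent $i\in B^P$ is an almost source idempotent with $\mathrm{Br}_P(i)e_P\ne0$ if and only if it is an $\mathcal X$-idempotent with $\mathrm{Br}_P(i)\ne0$. In that case the blocks determined by $i$ are exactly the $e_Q$ with $(Q,e_Q)\le(P,e_P)$.

*Proof.* (a) Some member of a primitive decomposition of $i$ in $B^P$, with defect $R_\varepsilon\in\mathcal X$, has $m_\eta\ne0$. By Lemma 6, $\eta$ belongs to some $f$ with $(U,f)\le{}^x(R,e_R)\le{}^x(P,e_P)=(P,e_P)$, $x\in P$. Hence $f=e_U$.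

(b) Let $i$ be an $\mathcal X$-idempotent with $\mathrm{Br}_P(i)\ne0$, and let $Q\le P$. By (a), every member of a primitive decomposition of $i$ in $B^Q$ not killed by $\mathrm{Br}_Q$ lies in a local point belonging to $e_Q$. So $\mathrm{Br}_Q(i)=\mathrm{Br}_Q(i)e_Q$. It is nonzero, as $\mathrm{Br}_P(\mathrm{Br}_Q(i))=\mathrm{Br}_P(i)\ne0$. So $e_Q$ is the unique block with $\mathrm{Br}_Q(i)e_Q\ne0$; for $Q=P$ we get $\mathrm{Br}_P(i)e_P\ne0$.

Conversely, let $i$ be an almost source idempotent with $\mathrm{Br}_P(i)e_P\ne0$, and let $f_Q$ be the blocks determined by $i$; so $f_P=e_P$. First we show $f_Q=e_Q$. Some member $l$ of a primitive decomposition of $i$ in $B^P$ has $\mathrm{Br}_P(l)e_P\ne0$. Its defect is $P_\gamma$, where $\gamma\ni l$ belongs to $e_P$. For $Q\le P$ we have $\mathrm{Br}_Q(l)\ne0$ as before. By Lemma 6, every member of a primitive decomposition of $l$ in $B^Q$ not killed by $\mathrm{Br}_Q$ belongs to a block $f$ with $(Q,f)\le{}^x(P,e_P)=(P,e_P)$, that is, $f=e_Q$; so $\mathrm{Br}_Q(l)=\mathrm{Br}_Q(l)e_Q$. As $\mathrm{Br}_Q(l)=\mathrm{Br}_Q(l)\mathrm{Br}_Q(i)$,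 we get $\mathrm{Br}_Q(i)e_Q\ne0$, so $f_Q=e_Q$. Now let $l'$ be any member of the decomposition, with defect $R_\varepsilon$, $\varepsilon$ belonging to $e$. As $m_\varepsilon(l')\ne0$, there is $j_0\in\varepsilon$ with $j_0=j_0l'=j_0i$. So $0\ne\mathrm{Br}_R(j_0)=\mathrm{Br}_R(j_0)e=\mathrm{Br}_R(j_0)\mathrm{Br}_R(i)e$, hence $\mathrm{Br}_R(i)e\neq0$ and $e=f_R=e_R$. Thus $R_\varepsilon\in\mathcal X$. $\square$

## 7. Conjugacy means fusion-invariant multiplicities; adding summands

**Fusion-invariant multiplicities.** Call $R'_{\varepsilon'},R_\varepsilon\in\mathcal X$ $\mathcal F$-conjugate if ${}^gR'_{\varepsilon'}=R_\varepsilon$ for some $g\in G$; then ${}^ge_{R'}=e_R$, because ${}^g\varepsilon'=\varepsilon$ belongs to both. Let $\mathcal X/\mathcal F$ be the set of classes. An $\mathcal X$-idempotent $i$ has $\mathcal F$-invariant multiplicities in orders $>d$ if $m_{\varepsilon'}(i)=m_\varepsilon(i)$ for all $\mathcal F$-conjugate $R'_{\varepsilon'},R_\varepsilon\in\mathcal X$ with $|R|>d$. For $d=0$ we omit "in orders $>0$".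

**Lemma 8.** Let $i$ be an $\mathcal X$-idempotent with $\mathcal F$-invariant multiplicities in orders $>d$, and let ${}^g(Q,e_Q)=(S,e_S)\le(P,e_P)$, $Q\le P$. Then $m_\eta(i)=m_\eta({}^gi)$ for all local $U_\eta$ with $U\le S$, $|U|>d$. Consequently, an $\mathcal X$-idempotent $i$ has $\mathcal F$-invariant multiplicities if and only if $i$ and ${}^gi$ are conjugate in $B^{{}^gQ}$ whenever $Q\le P$ and ${}^g(Q,e_Q)\le(P,e_P)$.

*Proof.* Let $U'={}^{g^{-1}}U\le Q$ and $\eta'={}^{g^{-1}}\eta$; then $m_\eta({}^gi)=m_{\eta'}(i)$. By uniqueness of subpairs $(U',e_{U'})\le(Q,e_Q)$, so $(U,{}^ge_{U'})\le(S,e_S)\le(P,e_P)$ and ${}^ge_{U'}=e_U$. Hence $U_\eta\in\mathcal X$ if and only if $U'_{\eta'}\in\mathcal X$. If both are in $\mathcal X$, they are $\mathcal F$-conjugate and the multiplicities agree by hypothesis. Otherwise $m_\eta(i)=0=m_{\eta'}(i)$ by Lemma 7(a).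

If $i$ has $\mathcal F$-invariant multiplicities, the first part with $d=0$ and Lemma 5(c) in $B^S$ give that $i$ and ${}^gi$ are conjugate. Conversely, let ${}^gR'_{\varepsilon'}=R_\varepsilon$ with both in $\mathcal X$. Take $Q=R'$, so ${}^g(R',e_{R'})=(R,e_R)$. Since $i$ and ${}^gi$ are conjugate in $B^R$, $m_\varepsilon(i)=m_\varepsilon({}^gi)=m_{\varepsilon'}(i)$. $\square$

So Theorem A asks for an $\mathcal X$-idempotent with $\mathrm{Br}_P(i)\ne0$ and $\mathcal F$-invariant multiplicities. The sensible first attempt is to take one primitive idempotent of $B^P$ with defect on $P$ and repair it from large orders to small ones. Suppose that at order $d$ two $\mathcal F$-conjugate members have $m_{\varepsilon'}(i)<m_\varepsilon(i)$. Add to $i$ some number $t$ of primitive idempotents of $B^P$ with defect $R'_{\varepsilon'}$. By Lemma 4(a) and (b) this changes no multiplicity in orders $>d$, and in order $d$ it changes only the $P$-class of $R'_{\varepsilon'}$, where it adds $t\,|N_P(R'_{\varepsilon'}):R'|$.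

For this to work, $m_\varepsilon(i)-m_{\varepsilon'}(i)$ must be divisible by $|N_P(R'_{\varepsilon'}):R'|$, and there must be $t$ further orthogonal summands with that defect. The formula of Lemma 5(b) for $S=P$ does not give the divisibility: in it the two multiplicities involve the integers $m_\varepsilon(\omega_{P,\eta})$ and $m_{\varepsilon'}(\omega_{P,\eta})$, which are not related by anything we know. This is where the attempt stops.

The way past it is to compare over a smaller group than $P$. If $g$ carries $R'_{\varepsilon'}$ to $R_\varepsilon$ and also carries the whole $S'=N_P(R'_{\varepsilon'})$ into $P$, compatibly with Brauer pairs, then both $i$ and ${}^gi$ lie in $B^S$ for $S={}^gS'$. In Lemma 5(b) over $S$, the correction terms of $i$ and ${}^gi$ are then the same, because multiplicities in larger orders already agree. The difference becomes a multiple of $|S:R|=|N_P(R'_{\varepsilon'}):R'|$. In Case 3, $i=i_{\{0\}}$ plus the summand $i_{0\times F^*}$ on $R_1$ has multiplicity $4$ at $R_1$ and $1$ at $R_2$, and the difference $3=|P:R_2|$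 is repaired by adding $i_{F^*\times0}$.

Such a $g$ exists if the target $R_\varepsilon$ is chosen well.

## 8. Moving normalizers into $P$

**Fully normalized.** Call $R_\varepsilon\in\mathcal X$ fully normalized if $|N_P(R_\varepsilon)|$ is maximal within its $\mathcal F$-class. In Case 3, $N_P(R_\varepsilon)=P$ always, so every member is fully normalized.

**Lemma 9.** Let $R_\varepsilon\in\mathcal X$ be fully normalized and $R'_{\varepsilon'}$ $\mathcal F$-conjugate to it, $S'=N_P(R'_{\varepsilon'})$. There is $g\in G$ with ${}^gR'_{\varepsilon'}=R_\varepsilon$ and ${}^g(S',e_{S'})\le(P,e_P)$; in particular ${}^gS'\le N_P(R_\varepsilon)$.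

*Proof.* Let $H=N_G(R_\varepsilon)$. Then $RC_G(R)\le H\le N_G(R,e_R)$. Indeed $R$ acts trivially on $B^R$, and $x\in C_G(R)$ acts on $B^R$ as conjugation by the unit $xb\in B^R$, so both fix $\varepsilon$. If $h\in H$, then $\varepsilon={}^h\varepsilon$ belongs to ${}^he_R$, so ${}^he_R=e_R$. In particular $C_H(R)=C_G(R)$.

**Step 1: $e_R$ is a block of $kH$.** This puts a Sylow-type theorem in $H$ at our disposal. As $e_R\in kC_G(R)\subseteq kH$ is $H$-stable, it is a central idempotent of $kH$. By Lemma 1 for $R\trianglelefteq H$, central idempotents of $kH$ lie in $kC_G(R)$, hence in $Z(kC_G(R))$, where $e_R$ is primitive. So $e_R$ is primitive in $Z(kH)$.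

**Step 2: compare Brauer pairs of $kHe_R$ with Brauer pairs in $G$.** Let $R\le T\le H$. Then $C_G(T)\le C_G(R)\le H$, so $C_H(T)=C_G(T)$; also $R\trianglelefteq T$, and $e_R$ is $T$-stable. A block $f$ of $kC_G(T)$ gives a $kHe_R$-Brauer pair $(T,f)$ if and only if $\mathrm{Br}_T(e_R)f=f$. By the criterion for normal inclusions, this holds if and only if $(R,e_R)\le(T,f)$ in $G$. So the $kHe_R$-pairs $(T,f)$ with $R\le T$ are exactly the $B$-Brauer pairs $(T,f)$ with $(R,e_R)\le(T,f)$ and $T\le H$. Inclusion between such pairs means the same in $H$ and in $G$. For normal inclusions the two criteria are literally the same. In general let $R\le T\le T'\le H$, let $f'$ be a block of $kC_G(T')$, and choose a chain $T=T_0\trianglelefteq T_1\trianglelefteq\dots\trianglelefteq T_n=T'$. By existence and uniqueness of subpairs and transitivity, the unique block $f$ with $(T,f)\le(T',f')$ is found, in $H$ as in $G$, by descending along the normal inclusions of the chain. So it is the same block.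

**Step 3: with $N=N_P(R_\varepsilon)$, $(N,e_N)$ is a maximal $kHe_R$-pair.** Here full normalization is used. We have $N\le H$, and $(R,e_R)\le(N,e_N)$ by uniqueness of subpairs, so $(N,e_N)$ is a $kHe_R$-pair. Let $(D,f)\ge(N,e_N)$ be a maximal $kHe_R$-pair. By Step 2 it is a $B$-Brauer pair and $(R,e_R)\le(D,f)$. So ${}^x(D,f)\le(P,e_P)$ for some $x\in G$. Then ${}^x(R,e_R)\le(P,e_P)$, so ${}^xR_\varepsilon\in\mathcal X$, and it is $\mathcal F$-conjugate to $R_\varepsilon$. As $D\le H$, ${}^xD\le N_P({}^xR_\varepsilon)$. Hence $|D|\le|N|$, and $(D,f)=(N,e_N)$.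

**Step 4: choose $g$.** Let ${}^{g_0}R'_{\varepsilon'}=R_\varepsilon$. Then ${}^{g_0}S'\le H$ and ${}^{g_0}(S',e_{S'})\ge{}^{g_0}(R',e_{R'})=(R,e_R)$, so ${}^{g_0}(S',e_{S'})$ is a $kHe_R$-pair by Step 2. It lies in a maximal one, and maximal $kHe_R$-pairs are $H$-conjugate. So by Step 3 there is $h\in H$ with ${}^{hg_0}(S',e_{S'})\le(N,e_N)\le(P,e_P)$. Take $g=hg_0$; as $h$ fixes $R_\varepsilon$, ${}^gR'_{\varepsilon'}=R_\varepsilon$, and ${}^gS'\le N$. $\square$

For $R_\varepsilon\in\mathcal X$ put $\mu(R_\varepsilon)=n_{P,\varepsilon}(b)$, the number of summands of $b$ in $B^P$ with defect $R_\varepsilon$. It takes the same value on all fully normalized members of a class $\Lambda$. Indeed, if $R'_{\varepsilon'}$ is also fully normalized, then $g$ of Lemma 9 satisfies ${}^gS'=N_P(R_\varepsilon)=:S$ by comparison of orders, and ${}^gb=b$, so $n_{P,\varepsilon}(b)=n_{S,\varepsilon}(b)=n_{S',\varepsilon'}(b)=n_{P,\varepsilon'}(b)$ by Lemma 5(a). Call this value $\mu(\Lambda)$.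

## 9. Construction by descending induction on the order of the defect

**Proposition 10.** Let $n:\mathcal X/\mathcal F\to\mathbb Z$ with $0\le n(\Lambda)\le\mu(\Lambda)$ for all $\Lambda$. There is an $\mathcal X$-idempotent $i$ with $\mathcal F$-invariant multiplicities such that $n_{P,\varepsilon}(i)=n(\Lambda)$ for all $\Lambda$ and all fully normalized $R_\varepsilon\in\Lambda$.

*Proof.* We go down through the orders $d$. Suppose $i_0$ is an $\mathcal X$-idempotent all of whose primitive summands in $B^P$ have defects of order $>d$, with $\mathcal F$-invariant multiplicities in orders $>d$ and with the prescribed $n_{P,\varepsilon}$ at fully normalized members of order $>d$. For $d=|P|$ take $i_0=0$. We add primitive idempotents whose defects have order exactly $d$.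

**Step 1: put the prescribed number of summands at one fully normalized member.** Let $\Lambda$ be a class of order $d$ and $R_\varepsilon\in\Lambda$ a fixed fully normalized member. Since $n_{P,\varepsilon}(i_0)=0$, the point $\omega_{P,\varepsilon}$ has multiplicity $\mu(\Lambda)\ge n(\Lambda)$ in $b-i_0$ (if there is no such point, $\mu(\Lambda)=n(\Lambda)=0$ and nothing is added). So there is an idempotent $i_1\in B^P$ that is the sum of $i_0$ and $n(\Lambda)$ members of $\omega_{P,\varepsilon}$, orthogonal to each other and to $i_0$. By Lemma 4(a), $i_0$ and $i_1$ have the same multiplicities $m_\eta$ in orders $>d$.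

**Step 2: compare multiplicities over $S$, to get divisibility.** Let $R'_{\varepsilon'}\in\Lambda$, $S'=N_P(R'_{\varepsilon'})$, $g$ as in Lemma 9, $S={}^gS'\le N_P(R_\varepsilon)$. So ${}^g(S',e_{S'})=(S,e_S)$, $R\le S$ and $N_S(R_\varepsilon)=S$. We compare $i_1$ and ${}^gi_0$ in $B^S$. By Lemma 8, $m_\eta(i_1)=m_\eta(i_0)=m_\eta({}^gi_0)$ for all local $U_\eta$ with $U\le S$, $|U|>d$. By Lemma 5(c), $n_{S,\eta}(i_1)=n_{S,\eta}({}^gi_0)$ for all these $U_\eta$. So in Lemma 5(b) the sums over larger $U_\eta$ agree, and
$$m_\varepsilon(i_1)-m_{\varepsilon'}(i_0)=m_\varepsilon(i_1)-m_\varepsilon({}^gi_0)=\bigl(n_{S,\varepsilon}(i_1)-n_{S,\varepsilon}({}^gi_0)\bigr)|S:R|.$$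
By Lemma 5(a), $n_{S,\varepsilon}({}^gi_0)=n_{S',\varepsilon'}(i_0)=n_{P,\varepsilon'}(i_0)=0$. Hence, with $\nu(\varepsilon'):=n_{S,\varepsilon}(i_1)\ge0$,
$$m_{\varepsilon'}(i_0)+\nu(\varepsilon')\,|N_P(R'_{\varepsilon'}):R'|=m_\varepsilon(i_1).\tag{1}$$

**Step 3: check that there is enough room.** By Lemma 5(a) and ${}^gb=b$,
$$\nu(\varepsilon')=n_{S,\varepsilon}(i_1)\le n_{S,\varepsilon}(b)=n_{S',\varepsilon'}(b)=n_{P,\varepsilon'}(b)=\mu(R'_{\varepsilon'}).\tag{2}$$
By (1), $\nu(\varepsilon')$ does not depend on $g$ and depends only on the $P$-class of $R'_{\varepsilon'}$. If $R'_{\varepsilon'}$ is fully normalized, then $S=N_P(R_\varepsilon)$ and $\nu(\varepsilon')=n_{S,\varepsilon}(i_1)=n_{P,\varepsilon}(i_1)=n(\Lambda)$ by Lemma 5(a).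

**Step 4: add all summands of order $d$ at once.** By (2), and since $n_{P,\varepsilon'}(i_0)=0$, we may choose, inside one primitive decomposition of $b-i_0$ in $B^P$, exactly $\nu(\varepsilon')$ members of $\omega_{P,\varepsilon'}$ for each $P$-class of $R'_{\varepsilon'}\in\mathcal X$ of order $d$, for all classes $\Lambda$ of order $d$ together. Let $i_2$ be the sum of $i_0$ and all chosen idempotents. It is an $\mathcal X$-idempotent. By Lemma 4(a) and (b), multiplicities in orders $>d$ are unchanged, and by (1)
$$m_{\varepsilon'}(i_2)=m_{\varepsilon'}(i_0)+\nu(\varepsilon')\,|N_P(R'_{\varepsilon'}):R'|=m_\varepsilon(i_1)\quad\text{for all }R'_{\varepsilon'}\in\Lambda.$$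
The right side is one number for the whole class $\Lambda$. So $i_2$ has $\mathcal F$-invariant multiplicities in orders $\ge d$. Also $n_{P,\varepsilon'}(i_2)=\nu(\varepsilon')=n(\Lambda)$ at fully normalized members of order $d$, and the numbers in larger orders are unchanged. Continue with $i_2$ in place of $i_0$ until $d=1$ is done. $\square$

## 10. Proof of Theorem A

Since $\mathrm{Br}_P(b)e_P=e_P\ne0$, some member of a primitive decomposition of $b$ in $B^P$ is not killed by $a\mapsto\mathrm{Br}_P(a)e_P$. So there is a local point $\gamma$ of $B^P$ belonging to $e_P$, and $P_\gamma\in\mathcal X$. A member of $\gamma$ is a primitive idempotent of $B^P$ with defect $P_\gamma$, so $\mu(P_\gamma)\ge1$. All members of the class of $P_\gamma$ are of the form $P_{\gamma'}$ with $N_P(P_{\gamma'})=P$, so they are fully normalized. Let $n$ be $1$ on this class and $0$ elsewhere, and let $i$ be as in Proposition 10.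

Then $n_{P,\gamma}(i)=1$, so $\mathrm{Br}_P(i)\ne0$. By Lemma 7(b), $i$ is an almost source idempotent with $\mathrm{Br}_P(i)e_P\ne0$, the blocks it determines are the $e_Q$, and the fusion system it determines is $\mathcal F$. By Lemma 8, $i$ and ${}^gi$ are conjugate in $B^{{}^gQ}$ whenever $Q\le P$ and ${}^g(Q,e_Q)\le(P,e_P)$. Every $\varphi\in\mathrm{Hom}_{\mathcal F}(Q,P)$ is given by such a $g$, so Lemma 2 gives $\mathrm{Res}^P_Q(iM)\cong{}_\varphi(iM)$, naturally in $M$, for every $B$-module $M$. $\blacksquare$

## 11. Classification of the strongly stable idempotents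

**Strongly stable.** An almost source idempotent $i\in B^P$ with $\mathrm{Br}_P(i)e_P\ne0$ is strongly stable if $iB\cong{}_\varphi(iB)$ as $kQ$-$B$-bimodules for all $Q\le P$ and $\varphi\in\mathrm{Hom}_{\mathcal F}(Q,P)$. Since $iB\otimes_BM\cong iM$, tensoring with $M$ over $B$ shows that then all $iM$ are $\mathcal F$-stable, naturally in $M$. In Case 3, $i_\Omega$ with $\Omega=\{0\}\cup(F^*\times0)$ is not strongly stable.

The next lemma identifies the classes of $\mathcal X$ on $P$ itself.

**Lemma 11.** There is exactly one local point $\gamma$ of $B^P$ belonging to $e_P$.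

*Proof.* Local points of $B^P$ belonging to $e_P$ correspond to points of $kCe_P$, $C=C_G(P)$. So we must show that $kCe_P$ has only one simple module. Put $Z=Z(P)\le Z(C)$.

**Step 1: $Z$ contains a defect group of $e_P$.** Let $(D,f)$ be a maximal $kCe_P$-pair. Then $PD$ is a $p$-group, $C_C(D)=C_G(PD)$ and $P\trianglelefteq PD$. The idempotent $e_P$ is centralized by $P$, and by $D\le C$, so it is $PD$-stable. As $e_P\in kC$, its truncations to $C_G(PD)$ and $C_C(D)$ agree, so $\mathrm{Br}_{PD}(e_P)f=\mathrm{Br}_D(e_P)f=f$ and $(P,e_P)\le(PD,f)$. By maximality of $(P,e_P)$, $D\le P$, so $D\le P\cap C=Z$. As $D$ is a defect group of $e_P$, we get $e_P=\mathrm{Tr}_D^C(a')=\mathrm{Tr}_Z^C(a)$ with $a=\mathrm{Tr}_D^Z(a')\in kC$.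

**Step 2: modules with trivial $Z$-action are semisimple.** For a $k[C/Z]$-module $E$ with $e_PE=E$ we get $\mathrm{id}_E\in\mathrm{Tr}_1^{C/Z}(\mathrm{End}_k(E))$, so $E$ is projective as a $k[C/Z]$-module by Higman. Thus every short exact sequence of $kCe_P$-modules on which $Z$ acts trivially splits.

**Step 3: only one simple module.** If $kCe_P$ had two non-isomorphic simple modules, then, $kCe_P$ being a block, there would be a nonsplit extension $0\to X\to E\to Y\to0$ of $kCe_P$-modules with $X\not\cong Y$ simple. For $z\in Z$ the central element $z-1$ acts as zero on $X$ and $Y$, so it induces a homomorphism $Y\to X$, which is $0$. So $Z$ acts trivially on $E$, and the extension splits by Step 2, a contradiction. $\square$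

Let $\Lambda_P=\{P_\gamma\}$, with $\gamma$ as in Lemma 11. This is an $\mathcal F$-class.

**Theorem B.**
(a) Let $i$ be an almost source idempotent with $\mathrm{Br}_P(i)e_P\ne0$. Strong stability of $i$ is equivalent to: $i$ and ${}^gi$ are conjugate in $B^{{}^gQ}$ whenever $Q\le P$, ${}^g(Q,e_Q)\le(P,e_P)$; and also to $\mathcal F$-invariance of the multiplicities $m_\varepsilon(i)$, $R_\varepsilon\in\mathcal X$.
(b) For $i$ strongly stable put $n_i(\Lambda)=n_{P,\varepsilon}(i)$, $R_\varepsilon\in\Lambda$ fully normalized. This is well defined, and $i\mapsto n_i$ induces a bijection from the set of $B^P$-conjugacy classes of strongly stable almost source idempotents $i$ with $\mathrm{Br}_P(i)e_P\ne0$ onto the set of all functions $n:\mathcal X/\mathcal F\to\mathbb Z$ with $0\le n(\Lambda)\le\mu(\Lambda)$ for all $\Lambda$ and $n(\Lambda_P)\ge1$. Here $\mu(\Lambda)$ is the rank of the free part of $V(\varepsilon)$ as a $k[N_P(R_\varepsilon)/R]$-module, $R_\varepsilon\in\Lambda$ fully normalized.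
(c) For strongly stable $i,i'$: $n_i\le n_{i'}$ pointwise if and only if $i$ is $B^P$-conjugate to an idempotent $i''$ with $i''i'=i'i''=i''$. In particular there are, up to conjugacy, a smallest strongly stable almost source idempotent (contained up to conjugacy in every other one) and a largest one.
(d) Theorem A holds over a complete discrete valuation ring $\mathcal O$ with residue field $k$: for $i$ as in Theorem A and $\hat b$ the block idempotent of $\mathcal OG$ lifting $b$, $i$ lifts to an idempotent $\hat\imath\in(\mathcal OG\hat b)^P$, and $\mathrm{Res}^P_Q(\hat\imath M)\cong{}_\varphi(\hat\imath M)$ naturally for all $\mathcal OG\hat b$-modules $M$ and all $\varphi\in\mathrm{Hom}_{\mathcal F}(Q,P)$.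

*Proof of (a).* The purpose is to translate bimodule isomorphisms into conjugacy. Let $\varphi$ be induced by $g$, $S={}^gQ$ and $h={}^gi$. Left multiplication by $g$ maps $iB$ onto $giB=hB$ and satisfies $g(yx)=\varphi(y)gx$ for $y\in Q$, so $iB\cong{}_\varphi(hB)$ as $kQ$-$B$-bimodules. As $\varphi:Q\to S$ is an isomorphism, $iB\cong{}_\varphi(iB)$ if and only if $hB\cong iB$ as $kS$-$B$-bimodules. A right $B$-homomorphism $hB\to iB$ is left multiplication by some $c\in iBh$. It commutes with $u\in S$ if and only if $cuh=uch$, that is, $cu=uc$, since $u$ commutes with $h$. So $\mathrm{Hom}_{kS\text{-}B}(hB,iB)\cong iB^Sh$. Hence $hB\cong iB$ if and only if there are $c\in iB^Sh$, $d\in hB^Si$ with $cd=i$, $dc=h$, that is, $iB^S\cong hB^S$, that is, $i$ and $h$ are conjugate in $B^S$. By Lemma 7(b), $i$ is an $\mathcal X$-idempotent, and Lemma 8 gives the second equivalence.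

*Proof of (b).* **Step 1: $n_i$ is well defined and lies in the stated set.** For fully normalized $R_\varepsilon,R'_{\varepsilon'}\in\Lambda$ take $g$ as in Lemma 9; then ${}^gN_P(R'_{\varepsilon'})=N_P(R_\varepsilon)=:S$ by comparison of orders. Since $i$ and ${}^gi$ are conjugate in $B^S$ by (a), Lemma 5(a) gives $n_{P,\varepsilon}(i)=n_{S,\varepsilon}(i)=n_{S,\varepsilon}({}^gi)=n_{P,\varepsilon'}(i)$. Clearly $0\le n_i(\Lambda)\le\mu(\Lambda)$, and $n_i$ depends only on the conjugacy class of $i$. Since $\mathrm{Br}_P(i)\ne0$, some member of a primitive decomposition of $i$ in $B^P$ has a defect on $P$. It lies in $\mathcal X$ by Lemma 7(b), so it is $P_\gamma$, and $n_i(\Lambda_P)\ge1$. The description of $\mu(\Lambda)$ is Lemma 5(a) for $b$, as $V(\varepsilon)(b)=V(\varepsilon)$.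

**Step 2: surjectivity.** Given $n$, Proposition 10 gives an $\mathcal X$-idempotent $i$ with $\mathcal F$-invariant multiplicities and the prescribed numbers. As $n(\Lambda_P)\ge1$, $\mathrm{Br}_P(i)\ne0$. By Lemma 7(b) and (a), $i$ is a strongly stable almost source idempotent with $\mathrm{Br}_P(i)e_P\ne0$, and $n_i=n$.

**Step 3: a vanishing claim, used for injectivity and for (c).** Consider $P$-invariant functions $\nu:\mathcal X\to\mathbb Z$ vanishing where $\mu$ vanishes. For $R_\varepsilon\in\mathcal X$ put
$$m_\varepsilon(\nu)=\nu(R_\varepsilon)\,|N_P(R_\varepsilon):R|+\sum_{U_\eta}\nu(U_\eta)\,m_\varepsilon(\omega_{P,\eta}),$$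
where $U_\eta$ runs over representatives in $\mathcal X$ of the $P$-classes with $|U|>|R|$ and $\mu(U_\eta)\ne0$. This is linear in $\nu$. For an $\mathcal X$-idempotent $i$ let $\nu_i(R_\varepsilon)=n_{P,\varepsilon}(i)$; then $m_\varepsilon(\nu_i)=m_\varepsilon(i)$ by Lemma 5(b), since $n_{P,\eta}(i)=0$ for $U_\eta\notin\mathcal X$. The claim is: if $m_\varepsilon(\nu)$ is $\mathcal F$-invariant and $\nu$ vanishes on all fully normalized members, then $\nu=0$. Suppose not. Take $R'_{\varepsilon'}$ of largest order with $\nu(R'_{\varepsilon'})\ne0$, and $R_\varepsilon$ a fully normalized $\mathcal F$-conjugate. All terms of larger order vanish, so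
$$\nu(R'_{\varepsilon'})\,|N_P(R'_{\varepsilon'}):R'|=m_{\varepsilon'}(\nu)=m_\varepsilon(\nu)=\nu(R_\varepsilon)\,|N_P(R_\varepsilon):R|=0,$$
a contradiction.

**Step 4: injectivity.** If $n_i=n_{i'}$, the claim applies to $\nu_i-\nu_{i'}$, because both $i$ and $i'$ have $\mathcal F$-invariant multiplicities. So $\nu_i=\nu_{i'}$, all points of $B^P$ have the same multiplicity in $i$ and $i'$, and $i,i'$ are conjugate in $B^P$.

*Proof of (c).* If $i$ is conjugate to $i''$ with $i''i'=i'i''=i''$, then multiplicities in $i$ are at most those in $i'$, so $n_i\le n_{i'}$. Conversely, let $n_i\le n_{i'}$, and let $j$ be the $\mathcal X$-idempotent of Proposition 10 for the function $n_{i'}-n_i$, which lies between $0$ and $\mu$. The function $\nu_{i'}-\nu_i-\nu_j$ has $\mathcal F$-invariant $m_\varepsilon$ and vanishes on fully normalized members, so it is $0$ by the claim. Thus $\nu_{i'}=\nu_i+\nu_j\ge\nu_i$, every point of $B^P$ has multiplicity in $i$ at most that in $i'$, and $i$ is conjugate to some $i''$ as required. The extreme elements are given by $n=1$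 on $\Lambda_P$ and $0$ elsewhere, and by $n=\mu$; note $\mu(\Lambda_P)\ge1$.

*Proof of (d).* For $H\le G$, $\mathcal OG$ has an $\mathcal O$-basis permuted by $H$, and orbit sums lift, so $(\mathcal OG\hat b)^H\to B^H$ is surjective. Its kernel is generated by the maximal ideal of $\mathcal O$. As $\mathcal O$ is complete, the kernel lies in the radical, units and idempotents lift, and $i$ lifts to $\hat\imath\in(\mathcal OG\hat b)^P$. Idempotents $\alpha,\beta$ of $A=(\mathcal OG\hat b)^{{}^gQ}$ with conjugate images in $B^{{}^gQ}$ are conjugate. To see this, lift the conjugating unit, so that we may assume equal images. Then $v=\alpha\beta+(1-\alpha)(1-\beta)$ has image $1$, so it is a unit of $A$, and $\alpha v=\alpha\beta=v\beta$. Thus $\hat\imath$ and ${}^g\hat\imath$, which lift $i$ and ${}^gi$, are conjugate in $(\mathcal OG\hat b)^{{}^gQ}$ whenever ${}^g(Q,e_Q)\le(P,e_P)$. The proof of Lemma 2 applies verbatim. $\blacksquare$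

**Example (Case 3, concluded).** By the computation at the end of Section 5, $\mu$ is nonzero on exactly four classes, with value $1$ on each: $\Lambda_P$; the class consisting of the local pointed groups on $R_1$ and $R_2$, which are conjugate under $\tau$; and two classes on the trivial subgroup, which are different because $G$ fixes every point of $B$. So there are $2^3=8$ conjugacy classes of strongly stable almost source idempotents. The smallest is that of $i_{\{0\}}$: here $\Omega=\{0\}$ has $|\Omega\cap W^R|=1$ for all $R\le P$, so the multiplicities are invariant, and the idempotent is primitive because $V(\gamma)(i_{\{0\}})\cong k$ and no other free part occurs. The largest is $e=i_W$, since $n_e=\mu$. The $L$-stable set $\{0\}\cup(F^*\times0)\cup(0\times F^*)$ gives the class with $n=1$ on $\Lambda_P$ and on the class of $R_1,R_2$, and $n=0$ on the trivial subgroup.
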